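# Passing a non-commutative crepant resolution from a lattice polytope to its faces

Throughout, $\Bbbk$ is an arbitrary field, rings are noetherian unless they are visibly just modules' operator rings in a general lemma, and modules over commutative rings are finitely generated unless we say otherwise. For a module $X$ over a commutative ring $R$ we write $X^*=\operatorname{Hom}_R(X,R)$.

## 1. A triangle, its long edge, and the substitution $z=1$

Let $Q=[0,2]\subset\mathbb R$. The cone over $Q\times\{1\}$ in $\mathbb R^2$ is generated by $(0,1)$ and $(2,1)$, so a character $(a,b)\in\mathbb Z^2$ lies in the dual cone iff $b\ge 0$ and $2a+b\ge0$. Put $(i,j)=(b,2a+b)$. The pairs that occur are exactly those with $i\equiv j \pmod 2$, and the dual cone becomes $i,j\ge0$. So the toric algebra of $Q$ is spanned by the monomials $x^iy^j$ with $i+j$ even. Write $S=\Bbbk[x,y]=S_0\oplus S_1$, graded by the parity of the degree. The algebra is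
$$S_0=\Bbbk[x^2,xy,y^2].$$

This ring is singular, but it has a good non-commutative replacement. Consider $\Lambda_0=\operatorname{End}_{S_0}(S_0\oplus S_1)$.

First we compute it. Clearly $\operatorname{Hom}_{S_0}(S_0,S_j)=S_j$. Let $f:S_1\to S_j$ be $S_0$-linear. For $s\in S_1$ we have $xs\in S_0$, so $x^2f(s)=f(x^2s)=(xs)f(x)$, that is, $f(s)=\kappa s$ with $\kappa=f(x)/x$ in the fraction field of $S$. Now $\kappa x,\kappa y\in S$; in lowest terms the denominator of $\kappa$ divides both $x$ and $y$, so $\kappa\in S$, and $\kappa x\in S_j$ forces $\kappa\in S_{j-1}$. Hence (indices modulo 2)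
$$\Lambda_0=\begin{pmatrix}S_0&S_1\\S_1&S_0\end{pmatrix}.$$

Next, $\operatorname{gl\,dim}\Lambda_0\le2$. A left $\Lambda_0$-module is a pair of vector spaces $X_0\oplus X_1$ on which $S_h$ maps $X_j$ to $X_{j+h}$, which is the same as a $\mathbb Z/2$-graded $S$-module. Given such an $X$, choose an exact sequence $0\to X_2\to F_1\to F_0\to X\to0$ with $F_0,F_1$ graded free. Since $\operatorname{gl\,dim}S=2$, the module $X_2$ is projective over $S$. It is also projective as a graded module: take a graded surjection from a graded free module onto $X_2$ and an $S$-linear section $s$; sending a homogeneous element $x$ of degree $h$ to the degree $h$ part of $s(x)$ is a graded section. So every $\Lambda_0$-module has a projective resolution of length at most 2. Finally, $S_0$ and $S_1$ are free over $\Bbbk[x^2,y^2]$ (with bases $1,xy$ and $x,y$), so $\Lambda_0$ is free over this polynomial subring and is therefore a maximal Cohen–Macaulay $S_0$-module.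

Now let $P$ be the triangle with vertices $(0,0),(2,0),(0,1)$. Its bottom edge $F$ is a copy of $Q$. A character $(a,b,c)$ is in the dual of $\operatorname{Cone}(P\times\{1\})$ iff $i=c$, $j=2a+c$ and $l=b+c$ are all $\ge 0$. Again $i\equiv j\pmod 2$ is the only constraint, so the algebra of $P$ is $S_0[z]$. It has the algebra $\Lambda_0[z]=\operatorname{End}_{S_0[z]}\big((S_0\oplus S_1)[z]\big)$ of global dimension at most 3. The character $u=(0,1,0)$ vanishes on $\operatorname{Cone}(F\times\{1\})$ and is positive on the third ray, and $\chi^u=z$.

So here is how to go from the big polytope to its edge. Invert the monomial $\chi^u=z$; this gives $S_0[z^{\pm1}]$ and $\Lambda_0[z^{\pm1}]$. Then set $z=1$; this gives $S_0$ and $\Lambda_0$. In this example nothing can go wrong, because the module $(S_0\oplus S_1)[z]$ is constant in $z$. Suppose that someone hands us a different module over $S_0[z]$, or over the algebra of a larger polytope, in which $z$ is entangled. Does the recipe still produce an algebra of finite global dimension?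

## 2. Crepant resolutions and faces of polytopes

**Definition 1.** Let $R$ be a normal noetherian domain. A *non-commutative resolution* (NCR) of $R$ is an $R$-algebra $\Lambda=\operatorname{End}_R(M)$ with $M$ a nonzero finitely generated reflexive $R$-module (the natural map $M\to M^{**}$ is an isomorphism) and $\operatorname{gl\,dim}\Lambda<\infty$. If moreover $R$ is Gorenstein and $\Lambda$ is a maximal Cohen–Macaulay (MCM) $R$-module, then $\Lambda$ is a *non-commutative crepant resolution* (NCCR). For an affine toric algebra $R$, an NCCR $\operatorname{End}_R(M)$ is *toric* if $M$ is a direct sum of rank one reflexive modules.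

Section 1 says that $\Lambda_0$ is a toric NCCR of $S_0$ (which is a hypersurface, hence Gorenstein; $S_0$ and $S_1$ are reflexive by the computation of the Hom spaces). If $R$ is regular of finite dimension, $R=\operatorname{End}_R(R)$ is an NCCR of itself.

Two lattice polytopes $Q\subset\mathbb R^k$ and $F\subset\mathbb R^n$ are *lattice equivalent* if there is an affine bijection $\operatorname{aff}Q\to\operatorname{aff}F$ carrying $\operatorname{aff}(Q)\cap\mathbb Z^k$ onto $\operatorname{aff}(F)\cap\mathbb Z^n$ and $Q$ onto $F$. For example, the bottom edge of the triangle above is lattice equivalent to $[0,2]$, while its slanted edge, from $(2,0)$ to $(0,1)$, contains no lattice points except its endpoints and is lattice equivalent to $[0,1]$. Faces are nonempty.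

Here is the problem, taken from Aimeric Malter and Artan Sheshmani, "Non-commutative crepant resolutions for (almost) simplicial toric algebras", arXiv:2602.21802 (2026). Let $Q\subset\mathbb R^k$ be a lattice polytope, let $\sigma=\operatorname{Cone}(Q\times\{1\})\subset\mathbb R^{k+1}$, and let $R=\Bbbk[\sigma^\vee\cap M_\sigma]$, where $M_\sigma$ is the character lattice of the toric variety of $\sigma$. Suppose $Q$ is lattice equivalent to a face $F$ of a lattice polytope $P\subset\mathbb R^n$. Let $\sigma'=\operatorname{Cone}(P\times\{1\})\subset\mathbb R^{n+1}$, with character lattice $\mathcal M'$, and $R'=\Bbbk[(\sigma')^\vee\cap\mathcal M']$. It is known that if $R'$ has a toric NCCR, then so has $R$. The conjecture is that the word "toric" can be dropped on both sides. It is true.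

**Theorem 2.** Let $Q,P,F,R,R'$ be as above, over any field $\Bbbk$. If $R'$ has an NCCR, then $R$ has an NCCR. If the NCCR of $R'$ is toric, the one constructed for $R$ is toric.

The recipe "invert, then set equal to 1" makes sense without polytopes. We fix the following setting for the whole lecture.

**Setting.** $R$ is a normal Gorenstein domain, $a\in R$, and $T\subset R[t]$ is a multiplicative set with $g(a)\in R^\times$ for all $g\in T$. Put $B=T^{-1}R[t]$, $\pi=t-a$, and $\theta=\partial/\partial t$ on $B$.

Evaluation at $a$ gives $B/\pi B=R$, and $B$ is again a normal Gorenstein domain. The main examples are $B=R[t^{\pm1}]$ with $a=1$, $T=\{t^i\}$, and $B=R[t]$ with $a=0$, $T=\{1\}$.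

**Theorem 3.** Let $R$, $B=T^{-1}R[t]$ and $a$ be as in the Setting. Then $R$ has an NCCR if and only if $B$ has one. More precisely, for every NCCR $\operatorname{End}_B(M)$ of $B$,
$$\operatorname{End}_R\big((M/(t-a)M)^{**}\big)\cong\operatorname{End}_B(M)/(t-a)$$
is an NCCR of $R$, with global dimension at most $\operatorname{gl\,dim}\operatorname{End}_B(M)-1$. In particular, for every $r$ the rings $R$, $R[t_1,\dots,t_r]$ and $R[t_1^{\pm1},\dots,t_r^{\pm1}]$ either all have an NCCR or none has.

## 3. Depth, reflexive modules, and the textbook facts we need

Set $\operatorname{depth}0=\infty$. A module $X$ over a Gorenstein ring $R$ is MCM if $\operatorname{depth}X_p=\dim R_p$ for every prime $p$ in its support; Gorenstein and MCM are local conditions. We shall use the following without proof.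

- For an exact sequence $0\to X\to Y\to Z\to0$ over a local ring, $\operatorname{depth}X\ge\min(\operatorname{depth}Y,\operatorname{depth}Z+1)$ and $\operatorname{depth}Z\ge\min(\operatorname{depth}Y,\operatorname{depth}X-1)$.
- MCM modules over a regular local ring are free (Auslander–Buchsbaum). If $X$ is MCM over a Gorenstein local ring $S$, then $\operatorname{Ext}^i_S(X,S)=0$ for $i>0$.
- Localizations of $R$, polynomial rings over $R$, and quotients of $R$ by nonzerodivisors are Gorenstein if $R$ is.
- If $A\to A'$ is flat, then $\operatorname{Hom}_A(X,Y)\otimes_AA'=\operatorname{Hom}_{A'}(X\otimes_AA',Y\otimes_AA')$. If $q$ is a prime of $A'$ over $p$, then $\operatorname{depth}(X\otimes A')_q=\operatorname{depth}X_p+\operatorname{depth}(A'_q/pA'_q)$, and dimensions add in the same way. So if the fibers are regular, base change to $A'$ preserves reflexive modules and MCM modules.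
- For an algebra that is module-finite over a commutative noetherian ring, left and right global dimensions agree and can be tested on finitely generated modules. Central localization does not increase global dimension, and $\operatorname{gl\,dim}\Lambda[t]\le\operatorname{gl\,dim}\Lambda+1$.

**Fact 4.** Let $R$ be a normal domain and $p$ a prime. If $\operatorname{depth}Y_p\ge2$, then $\operatorname{depth}\operatorname{Hom}_R(X,Y)_p\ge2$. Reflexive modules have depth $\ge2$ at all primes of height $\ge2$. Reflexive modules over regular local rings of dimension $\le2$ are free.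

*Proof.* A presentation $R^m\to R^l\to X\to0$ gives $0\to\operatorname{Hom}(X,Y)\to Y^l\to Y^m$. The image of the last map has depth $\ge1$ at $p$, being a submodule of $Y^m$, so the kernel has depth $\ge2$. If $\operatorname{ht}p\ge2$, then $\operatorname{depth}R_p\ge2$ by normality; apply the first statement to $X=\operatorname{Hom}(X^*,R)$. Over a regular local ring of dimension $2$ a nonzero reflexive module therefore has depth 2 and is free. In dimension $\le1$ it is torsion-free over a field or a discrete valuation ring, hence free. $\square$

**Fact 5.** Let $R$ be a normal domain and $\alpha:X\to Y$ a map of torsion-free modules which is an isomorphism at primes of height $\le1$. If $\operatorname{depth}X_p\ge2$ whenever $\operatorname{ht}p\ge2$, then $\alpha$ is an isomorphism.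

*Proof.* The kernel is torsion-free and vanishes at the prime $0$, so $\alpha$ is injective. Suppose $p\in\operatorname{Ass}(C)$, $C=\operatorname{coker}\alpha$. Then $\operatorname{ht}p\ge2$, and with $\kappa=R_p/pR_p$ we have $\operatorname{Hom}(\kappa,C_p)\ne0$ and $\operatorname{Hom}(\kappa,Y_p)=0$. So $\operatorname{Hom}(\kappa,C_p)$ embeds in $\operatorname{Ext}^1(\kappa,X_p)$, whence $\operatorname{depth}X_p\le1$, a contradiction. $\square$

Fact 5 is the device by which we shall prove isomorphisms: check them in codimension one, where reflexive modules are free, and count depth.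

## 4. Reduction modulo $t-a$: the constant case and the periodic case

Let $\Lambda=\operatorname{End}_B(M)$ be an NCCR of $B$ and $\Gamma=\Lambda/\pi\Lambda$. We want $\operatorname{gl\,dim}\Gamma<\infty$.

Suppose first that $B=R[t^{\pm1}]$, $a=1$, and $M=L\otimes_RB$ is constant. Then $\Lambda=\Gamma[t^{\pm1}]$ with $\Gamma=\operatorname{End}_R(L)$. Given a $\Gamma$-module $X$, take a projective resolution of finite length of the $\Lambda$-module $X[t^{\pm1}]$. Everything in it, including the syzygies and $X[t^{\pm1}]$ itself, is $(t-1)$-torsion-free, so it stays exact modulo $t-1$ and becomes a finite projective resolution of $X$. This settles the toric case at the level of $R[t^{\pm1}]$: extension of divisorial ideals gives isomorphisms $\operatorname{Cl}(R)\cong\operatorname{Cl}(R[t])\cong\operatorname{Cl}(R[t^{\pm1}])$, so every rank one reflexive $B$-module is constant, and so is a direct sum of such.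

When $M$ is not visibly constant, there is no module $X[t^{\pm1}]$ to resolve. A sensible person then resolves $X$ itself over $\Lambda$. Choose $0\to K\to W\to X\to0$ with $W$ a projective $\Lambda$-module. The element $\pi$ acts injectively on $W$ and as $0$ on $X$, so the snake lemma for multiplication by $\pi$ gives an exact sequence of $\Gamma$-modules
$$0\to X\xrightarrow{\ \iota\ }K/\pi K\to W/\pi W\to X\to0,\qquad \iota(x)=[\pi w]\ \text{ if } w\mapsto x. \tag{1}$$
With $n=\operatorname{gl\,dim}\Lambda\ge1$, the module $K$ has a projective resolution of length $\le n-1$, and this remains exact modulo $\pi$, so $\operatorname{pd}_\Gamma(K/\pi K)\le n-1$. But (1) has $X$ at both ends. Splitting (1) into two short exact sequences yields only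
$$\operatorname{Ext}^{i+2}_\Gamma(X,-)\cong\operatorname{Ext}^{i}_\Gamma(X,-)\qquad(i\ge n),$$
a periodicity, not a vanishing. This is exactly where the naive argument stops, and for general algebras it must stop, as the following example shows.

Let $B=\Bbbk[t]$, $\pi=t$, and
$$\Lambda=\begin{pmatrix}\Bbbk[t]&\Bbbk[t]\\t\,\Bbbk[t]&\Bbbk[t]\end{pmatrix},\qquad \alpha=E_{12},\quad\beta=tE_{21}.$$
The elements $t^iE_{11}=(\alpha\beta)^i$, $t^iE_{12}=(\alpha\beta)^i\alpha$, $t^{i+1}E_{21}=(\beta\alpha)^i\beta$, $t^iE_{22}=(\beta\alpha)^i$ form a basis (with the convention that a zeroth power is the corresponding idempotent), so $\Lambda$ is the path algebra of the cyclic quiver with two vertices, and $\operatorname{gl\,dim}\Lambda=1$. It is free over $B$. Modulo $t$ we get $\alpha\beta=\beta\alpha=0$. Over this four-dimensional algebra the two indecomposable projectives have length two, and each simple module is the radical of the projective cover of the other. So the syzygy of each simple is the other simple, and $\operatorname{gl\,dim}\Lambda/t\Lambda=\infty$, with the 2-periodicity just predicted. This $\Lambda$ is not of the form $\operatorname{End}_B(M)$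 with $M$ reflexive: those are matrix rings over $\Bbbk[t]$, whose reductions modulo $t$ have no nonzero nilpotent ideals, whereas $(\overline\alpha,\overline\beta)$ is one. So the proof must use that $\Lambda$ is an endomorphism ring.

## 5. A derivation with $D(\pi)=1$ splits the sequence

The constant case succeeded because $X$ could be spread out over all values of $t$. We need much less: spread $X$ out to first order at $t=a$.

**Lemma 6.** Let $\Lambda$ be a ring, $\pi\in\Lambda$ a central nonzerodivisor, $\Gamma=\Lambda/\pi\Lambda\neq0$, and $n=\operatorname{gl\,dim}\Lambda<\infty$ (left global dimension). Suppose there is a derivation $D:\Lambda\to\Lambda$ with $D(\pi)=1$. Then $\operatorname{gl\,dim}\Gamma\le n-1$.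

*Proof.* **Step 1: turn $D$ into a first-order deformation.** Define
$$\varphi:\Lambda\to\Gamma[\varepsilon]/(\varepsilon^2),\qquad\varphi(\lambda)=\overline\lambda+\overline{D(\lambda)}\,\varepsilon .$$
The Leibniz rule $D(\lambda\mu)=D(\lambda)\mu+\lambda D(\mu)$ says that $\varphi$ is a ring homomorphism, and $\varphi(\pi)=\varepsilon$. For a left $\Gamma$-module $X$ let $X[\varepsilon]=X\oplus\varepsilon X$ be the obvious $\Gamma[\varepsilon]/(\varepsilon^2)$-module, regarded as a $\Lambda$-module through $\varphi$; explicitly $\lambda(x+\varepsilon x')=\overline\lambda x+\varepsilon\big(\overline\lambda x'+\overline{D(\lambda)}x\big)$. Setting $\varepsilon=0$ is a $\Lambda$-linear surjection $X[\varepsilon]\to X$ with kernel $\varepsilon X\cong X$.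

**Step 2: split $\iota$.** The aim is a retraction of $\iota$ in (1), which is available for our $\Lambda$ because projectives are summands of free modules, so that $\pi$ acts injectively on them. Let $0\to K\to W\to X\to 0$ be as there. As $W$ is projective, $W\to X$ lifts to a $\Lambda$-linear map $f:W\to X[\varepsilon]$. Then $f(K)\subset\varepsilon X\cong X$, and $f(\pi K)=\varepsilon f(K)\subset\varepsilon\cdot\varepsilon X=0$. So $f$ induces a $\Gamma$-linear map $g:K/\pi K\to X$. If $w\mapsto x$, then $f(w)=x+\varepsilon x'$ for some $x'$, and $f(\pi w)=\varphi(\pi)f(w)=\varepsilon f(w)=\varepsilon x$. That is, $g\iota=\mathrm{id}_X$.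

**Step 3: bound the projective dimension.** We want to turn the splitting into $\operatorname{pd}_\Gamma X\le n-1$. First, $n\ge1$: the $\Lambda$-module $\Gamma\ne0$ is killed by $\pi$, so it is not projective. Since $\operatorname{pd}_\Lambda X\le n$, the module $K$ has a $\Lambda$-projective resolution of length $\le n-1$. The module $K$, all terms and all syzygies are submodules of projectives, so $\pi$ acts injectively on them, and reduction modulo $\pi$ preserves exactness. Projective $\Lambda$-modules become projective $\Gamma$-modules. Thus $\operatorname{pd}_\Gamma(K/\pi K)\le n-1$. By Step 2, $X$ is a direct summand of $K/\pi K$, so $\operatorname{pd}_\Gamma X\le n-1$. $\square$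

In the constant case, $X[\varepsilon]$ is what remains of $X[t^{\pm1}]$ modulo $(t-1)^2$. In the cyclic quiver example, Lemma 6 shows that no derivation with $D(t)=1$ exists.

## 6. Connections and their obstruction class

Where should a derivation of $\operatorname{End}_B(M)$ extending $\theta=\partial/\partial t$ come from? If we could differentiate elements of $M$ with respect to $t$, we would take the commutator with that operator.

**Definition 7.** Let $\theta$ be a derivation of a commutative ring $B$ and $M$ a $B$-module. A *$\theta$-connection* on $M$ is an additive map $\nabla:M\to M$ with $\nabla(bm)=b\nabla m+\theta(b)m$.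

On a free module, $\theta$ applied to each coordinate is a $\theta$-connection. On $L\otimes_RR[t]$, the map $1\otimes\partial/\partial t$ is one. For a module without one, take $B=\Bbbk[x,t]$, $\theta=\partial/\partial t$, and the ideal $M=(x,t)$. A connection would extend to the fraction field as $\theta+c$ with $c$ in the fraction field. Then $\nabla x=cx$ and $\nabla t=1+ct$ lie in $M\subset B$, so $cx,ct\in B$, hence $c\in B$, and $1+ct\in(x,t)$ is absurd. This $M$ is torsion-free but not reflexive.

**Lemma 8.** Let $J(M)=M\oplus M$ with $b(m,m')=(bm,\,bm'+\theta(b)m)$. Then $J(M)$ is a $B$-module, and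
$$0\to M\xrightarrow{m'\mapsto(0,m')}J(M)\xrightarrow{(m,m')\mapsto m}M\to0 \tag{2}$$
is an exact sequence of $B$-modules. Let $\operatorname{at}_\theta(M)\in\operatorname{Ext}^1_B(M,M)$ be its class. Then $\operatorname{at}_\theta(M)=0$ iff $M$ has a $\theta$-connection. If $B$ is noetherian and $M$ finitely generated, then $\operatorname{at}_\theta(M)_q=\operatorname{at}_\theta(M_q)$ for every prime $q$.

*Proof.* We have $b(c(m,m'))=(bcm,\,bcm'+b\theta(c)m+\theta(b)cm)=(bc)(m,m')$, and the other axioms and exactness are clear. An additive section of (2) has the form $m\mapsto(m,\nabla m)$. It is $B$-linear iff $(bm,\nabla(bm))=b(m,\nabla m)=(bm,b\nabla m+\theta(b)m)$, i.e. iff $\nabla$ is a $\theta$-connection. Finally $\theta$ extends to $B_q$ by the quotient rule, the map $J(M)\to J(M_q)$ is $B$-linear, and by the five lemma it induces $J(M)_q\cong J(M_q)$, compatibly with (2); and Ext commutes with localization here. $\square$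

Thus the whole problem is to show that one element of $\operatorname{Ext}^1_B(M,M)$ is zero.

## 7. Crepancy confines the obstruction to codimension two

In Section 4 the crepancy hypothesis played no role. It does now: depth of $\Lambda$ controls where $\operatorname{Ext}^1_B(M,M)$ can have associated primes.

**Theorem 9.** In the Setting of Section 2, let $\Lambda=\operatorname{End}_B(M)$ be an NCCR of $B$ such that

> $(\star)$ for every prime $q$ of $B$ with $\operatorname{ht}q\le2$, the $B_q$-module $M_q$ has a $\theta$-connection.

Let $L=(M/\pi M)^{**}$, the reflexive hull over $R$. Then $\operatorname{End}_R(L)\cong\Lambda/\pi\Lambda$ is an NCCR of $R$, and $\operatorname{gl\,dim}\operatorname{End}_R(L)\le\operatorname{gl\,dim}\Lambda-1$. If $M$ is a direct sum of rank one reflexives, so is $L$.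

*Proof.* **Step 1: the associated primes of $E=\operatorname{Ext}^1_B(M,M)$ have height $\le2$.** This step locates the obstruction. Let $\operatorname{ht}q\ge3$ and choose $0\to\Omega\to F\to M_q\to0$ with $F$ free of finite rank over $B_q$. Applying $\operatorname{Hom}(-,M_q)$ and calling $I$ the image of the middle map, we get exact sequences
$$0\to\Lambda_q\to\operatorname{Hom}(F,M_q)\to I\to0,\qquad 0\to I\to\operatorname{Hom}(\Omega,M_q)\to E_q\to0 .$$
Since $\Lambda$ is MCM, $\operatorname{depth}\Lambda_q=\dim B_q\ge3$. By Fact 4, $\operatorname{Hom}(F,M_q)$ and $\operatorname{Hom}(\Omega,M_q)$ have depth $\ge2$. The first sequence gives $\operatorname{depth}I\ge\min(2,3-1)=2$, the second gives $\operatorname{depth}E_q\ge\min(2,2-1)=1$. So $q\notin\operatorname{Ass}E$.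

**Step 2: $M$ has a $\theta$-connection.** Here we pass from local to global. By $(\star)$ and Lemma 8, the class $\operatorname{at}_\theta(M)\in E$ vanishes in $E_q$ for every $q$ of height $\le2$, hence by Step 1 for every $q\in\operatorname{Ass}E$. The map $E\to\prod_{q\in\operatorname{Ass}E}E_q$ is injective, because a nonzero kernel would have an associated prime $q\in\operatorname{Ass}E$ and would not vanish at $q$. So $\operatorname{at}_\theta(M)=0$. Let $\nabla$ be a $\theta$-connection on $M$.

**Step 3: a derivation of $\Lambda$ with $D(\pi)=1$.** This prepares the use of Lemma 6. For $\lambda\in\Lambda$ put $D(\lambda)=\nabla\lambda-\lambda\nabla$. Then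
$$D(\lambda)(bm)=b\nabla\lambda m+\theta(b)\lambda m-b\lambda\nabla m-\theta(b)\lambda m=b\,D(\lambda)(m),$$
so $D(\lambda)\in\Lambda$. A commutator satisfies the Leibniz rule, so $D$ is a derivation. For $b\in B$ we get $D(b)=\nabla b-b\nabla=\theta(b)$. In particular $D(\pi)=\theta(t-a)=1$.

**Step 4: $\Gamma=\Lambda/\pi\Lambda$ is MCM over $R$ and isomorphic to $\operatorname{End}_R(L)$.** This identifies the reduced algebra. Since $\Lambda\subset\operatorname{Hom}_B(M,M)$ is torsion-free over $B$, the central element $\pi$ is a nonzerodivisor on $\Lambda$. Let $p$ be a prime of $R$ and $\tilde p$ its preimage in $B$. Then $B_{\tilde p}/\pi B_{\tilde p}=R_p$, so $\dim B_{\tilde p}=\dim R_p+1$, and $\Gamma_p=\Lambda_{\tilde p}/\pi\Lambda_{\tilde p}$ has depth $\dim B_{\tilde p}-1=\dim R_p$. (Note that $\Lambda_{\tilde p}\neq0$, so $\Gamma_p\ne0$ by Nakayama.) So $\Gamma$ is MCM over $R$. In particular it has depth $\ge2$ at primes of height $\ge2$, and it is torsion-free, since $p\in\operatorname{Ass}\Gamma$ gives $0=\operatorname{depth}\Gamma_p=\dim R_p$.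

Now let $\operatorname{ht}p\le1$. Then $R_p=B_{\tilde p}/\pi$ is regular, hence $B_{\tilde p}$ is regular of dimension $\le2$, and $M_{\tilde p}$ is free by Fact 4, of rank $\rho=\operatorname{rank}M>0$. So $(M/\pi M)_p$ is free of rank $\rho$ over $R_p$, equal to its reflexive hull, and the natural ring homomorphism
$$\Gamma\to\operatorname{End}_R(M/\pi M)\to\operatorname{End}_R(L)$$
becomes at $p$ the identification of $\operatorname{Mat}_\rho(B_{\tilde p})/\pi$ with $\operatorname{Mat}_\rho(R_p)$. By Fact 5, $\Gamma\cong\operatorname{End}_R(L)$. Here $L$ is reflexive, being a dual, and nonzero of rank $\rho$. If $M=\bigoplus M_i$ with all $M_i$ of rank one, then $L=\bigoplus(M_i/\pi M_i)^{**}$, and the case $p=0$ of the argument, applied to $M_i$, shows that each summand has rank one.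

**Step 5: finite global dimension.** It remains to bound $\operatorname{gl\,dim}\Gamma$. By Steps 3 and 4 the hypotheses of Lemma 6 hold, so $\operatorname{gl\,dim}\Gamma\le\operatorname{gl\,dim}\Lambda-1<\infty$. Hence $\operatorname{End}_R(L)$ is an NCCR of $R$. $\square$

So everything is reduced to $(\star)$, a question about reflexive modules on surface singularities. We answer it twice: first for toric algebras, by explicit gradings as in Section 1, then in general.

## 8. Toric algebras in codimension two

We use three textbook facts on a strongly convex rational cone $\tau$ with dual lattice $\mathcal M$. A subset $\Phi$ of the monoid $\tau^\vee\cap\mathcal M$ is a face if it is a submonoid and $w+w'\in\Phi$ implies $w,w'\in\Phi$; the faces are the sets $\tau^\vee\cap\gamma^\perp\cap\mathcal M$ with $\gamma$ a face of $\tau$. If $u\in\mathcal M$ lies in the relative interior of $\tau^\vee\cap\gamma^\perp$, then $\gamma^\vee\cap\mathcal M=(\tau^\vee\cap\mathcal M)+\mathbb N(-u)$. Finally, toric algebras are normal domains.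

**Lemma 10.** Let $\tau\subset(N_0)_{\mathbb R}$ be a strongly convex rational cone, with $N_0$ a lattice. Put $M_0=N_0^*$, $R=\Bbbk[\tau^\vee\cap M_0]$ and $B=R[t^{\pm1}]$. Then every nonzero reflexive $B$-module $M$ satisfies $(\star)$ for $\theta=\partial/\partial t$.

*Proof.* **Step 1: reduce to a face $\gamma$ of dimension $\le2$.** We want to replace $B_q$ by a localization of a simpler toric algebra. The ring $B$ is the toric algebra of $\tau$ in $N_0\oplus\mathbb Z$, with dual lattice $\mathcal M=M_0\oplus\mathbb Z$, where $t$ corresponds to the last coordinate. Let $q$ be a prime of $B$ with $\operatorname{ht}q\le2$. As $q$ is prime, $\{w\in\tau^\vee\cap\mathcal M:\chi^w\notin q\}$ is a face of the monoid, so it equals $\tau^\vee\cap\gamma^\perp\cap\mathcal M$ for a face $\gamma$ of $\tau$. Choose $u\in\mathcal M$ in the relative interior of $\tau^\vee\cap\gamma^\perp$. Then $\chi^u\notin q$, so $B_q=(B_\gamma)_q$ with $B_\gamma=B_{\chi^u}=\Bbbk[\gamma^\vee\cap\mathcal M]$.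

Let $\mathfrak n\subset B_\gamma$ be the ideal spanned by the $\chi^w$ with $w\in(\gamma^\vee\setminus\gamma^\perp)\cap\mathcal M$. Such a $w$ has the form $w_0-mu$ with $m\in\mathbb N$ and $w_0\in\tau^\vee\cap\mathcal M$, and $w_0\notin\gamma^\perp$ because $u\in\gamma^\perp$. So $\chi^{w_0}\in q$, and $\mathfrak n\subset qB_\gamma$. The quotient $B_\gamma/\mathfrak n\cong\Bbbk[\gamma^\perp\cap\mathcal M]$ is a Laurent polynomial ring in $\operatorname{rank}\mathcal M-\dim\gamma$ variables, so $\mathfrak n$ is prime of height $\dim\gamma$. Hence $\dim\gamma\le\operatorname{ht}q\le2$.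

If $\dim\gamma\le1$, then $B_\gamma$ is a polynomial ring in at most one variable tensored with a Laurent polynomial ring, hence regular. So $M_q$ is free by Fact 4, and $\theta$ acting coordinatewise is a connection. From now on $\dim\gamma=2$; then $qB_\gamma=\mathfrak n$, as both primes have height 2.

**Step 2: embed $B_\gamma$ as the degree zero part of a regular graded ring.** This generalizes $S_0\subset S$ from Section 1. Let $N_\gamma=\operatorname{span}(\gamma)\cap N_0$. It is saturated, so $N_0=N_\gamma\oplus N''$, and
$$B_\gamma=A\otimes_\Bbbk\Bbbk[(N'')^*]\otimes_\Bbbk\Bbbk[t^{\pm1}],\qquad A=\Bbbk[\gamma^\vee\cap N_\gamma^*].$$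
Let $v_1,v_2$ be the primitive ray generators of $\gamma$. The map $w\mapsto(\langle w,v_1\rangle,\langle w,v_2\rangle)$ embeds $N_\gamma^*$ as a subgroup $H\subset\mathbb Z^2$ of finite index and identifies $A$ with $\Bbbk[H\cap\mathbb N^2]$. (In Section 1, $H=\{(i,j):i\equiv j \bmod 2\}$.) Let $G=\mathbb Z^2/H$, $g=|G|$, and
$$\mathcal S=\Bbbk[x,y]\otimes_\Bbbk\Bbbk[(N'')^*]\otimes_\Bbbk\Bbbk[t^{\pm1}],$$
graded by $G$: the monomial $x^iy^j$ has degree $(i,j)+H$, and the Laurent part has degree $0$. Then $\mathcal S_0=B_\gamma$. Since $gG=0$, we have $x^g,y^g\in B_\gamma$, and $\mathcal S$ is generated over $B_\gamma$ by the $x^iy^j$ with $0\le i,j<g$. No assumption on the characteristic is needed, because we use a grading and not a group action.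

**Step 3: localize and find a regular local ring.** Put $C=\mathcal S\otimes_{B_\gamma}B_q=\bigoplus_{h\in G}C_h$, a domain, finite over $C_0=B_q$. So $\dim C=2$, and every maximal ideal of $C$ lies over $qB_q$. The latter contains $x^g,y^g$, so every maximal ideal of $C$ contains $x$ and $y$. Now $B_\gamma\to\mathcal S/(x,y)\mathcal S$ is surjective with kernel $\mathfrak n$, so $C/(x,y)C=\kappa(q)$ is the residue field of $B_q$, concentrated in degree $0$. Thus $C$ is local of dimension 2 with maximal ideal $(x,y)C$, i.e. regular.

**Step 4: a graded free module whose degree zero part is $M_q$.** This is where reflexivity enters. Put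
$$V=\operatorname{Hom}_{B_q}(M_q^*,C)=\bigoplus_{h\in G}\operatorname{Hom}_{B_q}(M_q^*,C_h).$$
It is a finitely generated $G$-graded $C$-module with $V_0=M_q^{**}=M_q\ne0$. The sequence $x^g,y^g$ is regular on $C$, hence on $V$: clearly $x^g$ is a nonzerodivisor on $V$, and $V/x^gV$ embeds in $\operatorname{Hom}_{B_q}(M_q^*,C/x^gC)$, on which $y^g$ is a nonzerodivisor. So $V$ is MCM over the regular local ring $C$, hence free. The $\kappa(q)$-space $V/(x,y)V$ is $G$-graded. Lift a homogeneous basis of it to homogeneous elements $e_j\in V_{d_j}$. By Nakayama they generate $V$. Their number is the rank of the free module $V$, so they define a surjective endomorphism of a finitely generated module, which is an isomorphism; they form a basis. Taking degree $0$ parts,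
$$M_q=V_0=\bigoplus_jC_{-d_j}e_j\cong\bigoplus_j(\mathcal S_{-d_j})_q .$$

**Step 5: differentiate.** The purpose is the connection itself. The derivation $\partial/\partial t$ of $\mathcal S$ preserves every $\mathcal S_h$ and extends $\theta$ on $B_\gamma$. It extends to $C$ by the quotient rule, with denominators in $B_\gamma\setminus\mathfrak n\subset\mathcal S_0$, so it preserves each $C_h=(\mathcal S_h)_q$. Restricted to $C_h$ it is a $\theta$-connection. The direct sum of these is a $\theta$-connection on $M_q$. $\square$

## 9. From $P$ to a face

*Proof of Theorem 2.* **Step 1: localize $R'$ to a Laurent polynomial ring over the algebra of $F$.** This is the move "invert $z$" of Section 1. Let $\operatorname{End}_{R'}(M')$ be an NCCR of $R'$, let $N'$ be the lattice dual to $\mathcal M'$, and let $\sigma_F=\operatorname{Cone}(F\times\{1\})$, a face of $\sigma'$. Choose a character $u$ in the relative interior of $(\sigma')^\vee\cap\sigma_F^\perp$. Then $R'_{\chi^u}=\Bbbk[\sigma_F^\vee\cap(N')^*]$. The sublattice $N_F=\operatorname{span}(\sigma_F)\cap N'$ is saturated, so $N'=N_F\oplus\mathbb Z^r$ for some $r\ge0$, and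
$$R'_{\chi^u}\cong R_0[t_1^{\pm1},\dots,t_r^{\pm1}],\qquad R_0=\Bbbk[\sigma_F^\vee\cap N_F^*].$$
Put $B_i=R_0[t_1^{\pm1},\dots,t_i^{\pm1}]$ for $0\le i\le r$. Reflexivity, nonvanishing, the MCM property and finite global dimension pass to the localization, so $\operatorname{End}_{B_r}(M'_{\chi^u})$ is an NCCR of $B_r$.

**Step 2: all $B_i$ are normal Gorenstein domains.** We need this to apply Theorem 9. Each $B_i$ is the toric algebra of $\sigma_F$ in $N_F\oplus\mathbb Z^i$, hence a normal domain. $B_r$ is a localization of the Gorenstein ring $R'$. Since $B_{i-1}=B_i/(t_i-1)$ and $t_i-1$ is a nonzerodivisor, descending induction shows that all $B_i$ are Gorenstein.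

**Step 3: set the variables equal to $1$, one at a time.** This step brings the NCCR down to $R_0$. If $B_i=B_{i-1}[t_i^{\pm1}]$ has an NCCR $\operatorname{End}_{B_i}(M_i)$, then $M_i$ satisfies $(\star)$ by Lemma 10, applied to $\sigma_F$ in $N_F\oplus\mathbb Z^{i-1}$, and Theorem 9 with $a=1$ and $T=\{t_i^j\}$ gives an NCCR of $B_{i-1}$. Descending from $i=r$ to $i=0$ we obtain an NCCR $\operatorname{End}_{R_0}(L)$ of $R_0$. If $M'$ is a sum of rank one reflexives, then so is $L$, by the last assertion of Theorem 9.

**Step 4: compare $R_0$ with $R$.** What remains is to see that $R$ depends only on the lattice equivalence class of $Q$, up to Laurent variables. Let $v$ be a vertex of $Q$. The space $\operatorname{span}(\sigma)$ is spanned by $(v,1)$ and the vectors $(d,0)$ with $d$ parallel to $\operatorname{aff}Q$. If $(w,m)\in\operatorname{span}(\sigma)\cap\mathbb Z^{k+1}$, then $(w,m)-m(v,1)=(w-mv,0)$ is integral with $w-mv$ parallel to $\operatorname{aff}Q$. So $\operatorname{span}(\sigma)\cap\mathbb Z^{k+1}$ is the direct sum of $\mathbb Z(v,1)$ and the lattice of integral vectors parallel to $\operatorname{aff}Q$. The same holds for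 $F$. A lattice equivalence $\psi:\operatorname{aff}Q\to\operatorname{aff}F$ takes $v$ to a lattice point, and since $\operatorname{aff}(Q)\cap\mathbb Z^k$ is $v$ plus the integral vectors parallel to $\operatorname{aff}Q$, its linear part matches the two lattices of integral parallel vectors. Sending $(v,1)$ to $(\psi(v),1)$ and using the linear part on parallel vectors, we get a lattice isomorphism $\operatorname{span}(\sigma)\cap\mathbb Z^{k+1}\cong\operatorname{span}(\sigma_F)\cap\mathbb Z^{n+1}$ which sends $(w,1)$ to $(\psi(w),1)$ for all $w\in \operatorname{aff}Q$ after extension to $\mathbb R$; so it carries $\sigma$ to $\sigma_F$.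

Hence $R\cong R_0[s_1^{\pm1},\dots,s_b^{\pm1}]$, where $b=k-\dim Q$ if $M_\sigma$ is dual to $\mathbb Z^{k+1}$, and $b=0$ if $M_\sigma$ is dual to $\operatorname{span}(\sigma)\cap\mathbb Z^{k+1}$. In the same way, the choice between $\mathbb Z^{n+1}$ and $\operatorname{span}(\sigma')\cap\mathbb Z^{n+1}$ for $N'$ does not affect $N_F$ and only changes $r$.

**Step 5: go up to $R$.** The last purpose is to restore the variables $s_i$. The extension $R_0\to R$ is flat with regular fibers, so $R$ is Gorenstein, $L\otimes_{R_0}R$ is reflexive and nonzero, and $\operatorname{End}_R(L\otimes_{R_0}R)=\operatorname{End}_{R_0}(L)[s_1^{\pm1},\dots,s_b^{\pm1}]$ is MCM over $R$. Its global dimension exceeds that of $\operatorname{End}_{R_0}(L)$ by at most $b$. So it is an NCCR of $R$, and it is toric if $L$ is a sum of rank one reflexives. $\blacksquare$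

## 10. Codimension two without a torus

For Theorem 3 we need $(\star)$ for NCCRs over an arbitrary normal Gorenstein $R$. There is no grading now. The substitute is that an algebra of finite global dimension in dimension two knows all reflexive modules. Write $\operatorname{ref}S$ for the class of reflexive $S$-modules, including $0$, and $\operatorname{add}M$ for the class of direct summands of the modules $M^m$. In Section 1, for instance, the pair to have in mind is $S_0$ localized at its singular point and $M=S_0\oplus S_1$.

**Lemma 11.** Let $S$ be a normal Gorenstein local domain of dimension $2$.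
(a) If $0\ne M\in\operatorname{ref}S$ and $\operatorname{gl\,dim}\operatorname{End}_S(M)<\infty$, then $\operatorname{ref}S=\operatorname{add}M$.
(b) If $\operatorname{ref}S=\operatorname{add}L$, then $\operatorname{gl\,dim}\operatorname{End}_S(L)\le2$.

*Proof.* **Step 1: over $S$, a nonzero module is reflexive iff it has depth $2$.** This lets us speak only of depth. One direction is Fact 4. If $X$ has depth 2, then $\dim S/p\ge2$ for every $p\in\operatorname{Ass}X$, so $p=0$ and $X$ is torsion-free. The map $X\to X^{**}$ is an isomorphism at primes of height $\le1$, where $X$ is free, so Fact 5 applies.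

**Step 2: for (a), $\Lambda=\operatorname{End}_S(M)$ is self-dual.** We want $\Lambda\cong\operatorname{Hom}_S(\Lambda,S)$ as right $\Lambda$-modules, in order to compare Ext groups over $\Lambda$ and over $S$. By Fact 4, $\Lambda$ has depth 2, so it is MCM. The trace of an endomorphism $\lambda$ of $M$, computed over the fraction field, lies in $S_p$ for each height one prime $p$, since $M_p$ is free; as $S$ is the intersection of these $S_p$, we get $\operatorname{tr}(\lambda)\in S$. Consider
$$\Lambda\to\operatorname{Hom}_S(\Lambda,S),\qquad\lambda\mapsto(\mu\mapsto\operatorname{tr}(\lambda\mu)).$$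
With $(f\nu)(\mu)=f(\nu\mu)$ on the target, this is a map of right $\Lambda$-modules. At primes of height $\le1$ it is the trace form of a matrix ring, which is perfect. By Fact 5 it is an isomorphism.

**Step 3: for (a), $X=\operatorname{Hom}_S(M,Y)$ is projective over $\Lambda$ for every $0\ne Y\in\operatorname{ref}S$.** This is the heart of (a). The right $\Lambda$-module $X$ is nonzero and has depth 2 over $S$ by Fact 4. Let $W_\bullet\to X$ be a resolution by finitely generated projective right $\Lambda$-modules. By adjunction,
$$\operatorname{Hom}_\Lambda(W_\bullet,\operatorname{Hom}_S(\Lambda,S))=\operatorname{Hom}_S(W_\bullet\otimes_\Lambda\Lambda,S)=\operatorname{Hom}_S(W_\bullet,S).$$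
The $W_i$ are MCM over the Gorenstein ring $S$, so $\operatorname{Ext}_S^j(W_i,S)=0$ for $j>0$, and the right side computes $\operatorname{Ext}^i_S(X,S)$. With Step 2 we get
$$\operatorname{Ext}^i_\Lambda(X,\Lambda)\cong\operatorname{Ext}^i_\Lambda(X,\operatorname{Hom}_S(\Lambda,S))\cong\operatorname{Ext}^i_S(X,S)=0\qquad(i>0),$$
the last because $X$ is MCM. Let $n=\operatorname{pd}_\Lambda X<\infty$ and suppose $n>0$. Write $\Omega^j$ for the syzygies in $W_\bullet$. If $\operatorname{Ext}^n_\Lambda(X,\Omega^n)=\operatorname{Ext}^1_\Lambda(\Omega^{n-1},\Omega^n)$ were zero, then $0\to\Omega^n\to W_{n-1}\to\Omega^{n-1}\to0$ would split and $\operatorname{pd}X\le n-1$. So $\operatorname{Ext}^n_\Lambda(X,Z)\ne0$ for the finitely generated module $Z=\Omega^n$. Since $\operatorname{Ext}^{n+1}_\Lambda(X,-)=0$, the functor $\operatorname{Ext}^n_\Lambda(X,-)$ is right exact, and a surjection $\Lambda^m\to Z$ shows $\operatorname{Ext}^n_\Lambda(X,\Lambda)\ne0$, a contradiction. So $n=0$.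

**Step 4: for (a), return from $\Lambda$-modules to $S$-modules.** We must convert "$X$ is projective" into "$Y\in\operatorname{add}M$". For $Y_1,Y_2\in\operatorname{ref}S$ the natural map
$$\operatorname{Hom}_S(Y_1,Y_2)\to\operatorname{Hom}_\Lambda(\operatorname{Hom}_S(M,Y_1),\operatorname{Hom}_S(M,Y_2))$$
is an isomorphism at primes of height $\le1$ by Morita theory, as $M$ is free and nonzero there. The source has depth $\ge2$ at the maximal ideal, the target is torsion-free, so by Fact 5 it is an isomorphism. Now $X=\operatorname{Hom}_S(M,Y)$ is a direct summand of some $\Lambda^m=\operatorname{Hom}_S(M,M^m)$. The inclusion and projection come from maps $Y\to M^m\to Y$ whose composite is $\mathrm{id}_Y$. So $Y\in\operatorname{add}M$. Conversely, summands of $M^m$ are reflexive.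

**Step 5: proof of (b).** Here we resolve an arbitrary finitely generated right module $X$ over $\operatorname{End}_S(L)$ by hand; note $L\neq 0$ because $S\in\operatorname{ref}S$. A free presentation of $X$ has the form $\operatorname{Hom}_S(L,L_1)\to\operatorname{Hom}_S(L,L_0)\to X\to0$ with $L_0,L_1$ finite direct sums of copies of $L$, and the first map is induced by a map $L_1\to L_0$. Its kernel is $\operatorname{Hom}_S(L,K)$ with $K=\ker(L_1\to L_0)$. The image of $L_1$ in $L_0$ is zero or has depth $\ge1$, so $K$ is zero or of depth 2. By Step 1, $K\in\operatorname{ref}S=\operatorname{add}L$, so $\operatorname{Hom}_S(L,K)$ is projective and $\operatorname{pd}X\le2$. $\square$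

**Proposition 12.** In the Setting of Section 2, every NCCR $\operatorname{End}_B(M)$ of $B$ satisfies $(\star)$.

*Proof.* **Step 1: isolate the only interesting primes.** Let $q$ be a prime of $B$ with $\operatorname{ht}q\le2$ and $p=q\cap R$; then $\operatorname{ht}p\le2$. If $\operatorname{ht}p\le1$, then $R_p$ is regular, so $B_q$, a localization of $R_p[t]$, is regular of dimension $\le2$. Then $M_q$ is free and has a $\theta$-connection. Otherwise $\operatorname{ht}p=2$. The prime $pR[t]$ has height 2 and is contained in $q\cap R[t]$, of height $\le2$, so they are equal, and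
$$S:=B_q=R_p[t]_{pR_p[t]}.$$
This is a normal Gorenstein local domain of dimension 2, and $R_p\to S$ is a flat local homomorphism, hence faithfully flat. Since $\operatorname{End}_S(M_q)=\operatorname{End}_B(M)_q$ has finite global dimension, Lemma 11(a) gives $\operatorname{ref}S=\operatorname{add}M_q$. If $M_q$ were a summand of a module extended from $R_p$, we could differentiate it. So we look for a large enough module over $R_p$.

**Step 2: there is $L\in\operatorname{ref}R_p$ with $\operatorname{ref}R_p=\operatorname{add}L$.** This step transfers finiteness from $S$ down to $R_p$. Let $\widehat S$ be the completion of $S$; Krull–Schmidt holds for finitely generated $\widehat S$-modules. Let $X_1,\dots,X_n$ be the pairwise non-isomorphic indecomposable summands of $M_q\otimes_S\widehat S$. For $Y\in\operatorname{ref}R_p$, the module $Y\otimes_{R_p}S$ is reflexive by flatness, so it lies in $\operatorname{add}M_q$, and $Y\otimes\widehat S$ is a direct sum of copies of the $X_i$. Let $\operatorname{supp}Y\subset\{1,\dots,n\}$ be the set of indices that occur. Choose $L\in\operatorname{ref}R_p$ with $\operatorname{supp}L$ of maximal size.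 For any $Y$ we have $\operatorname{supp}(L\oplus Y)=\operatorname{supp}L\cup\operatorname{supp}Y$, so maximality gives $\operatorname{supp}Y\subset\operatorname{supp}L$, and $Y\otimes\widehat S\in\operatorname{add}(L\otimes\widehat S)$.

Now descend. A module $Y$ lies in $\operatorname{add}L$ iff the composition map
$$\operatorname{Hom}(L,Y)\otimes\operatorname{Hom}(Y,L)\to\operatorname{End}(Y)$$
is surjective: its image is a two-sided ideal, and an equation $\mathrm{id}_Y=\sum_i f_ig_i$ is the same as a factorization of $\mathrm{id}_Y$ through some $L^m$. The formation of this map commutes with the flat base change $R_p\to\widehat S$. After base change it is surjective; as $\widehat S$ is faithfully flat over $R_p$, its cokernel is already zero over $R_p$. So $Y\in\operatorname{add}L$.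

**Step 3: $M_q$ is a summand of an extended module.** By Lemma 11(b), applied to the normal Gorenstein local domain $R_p$ of dimension 2, $\operatorname{gl\,dim}\operatorname{End}_{R_p}(L)\le2$. The algebra $\operatorname{End}_S(L\otimes_{R_p}S)=\operatorname{End}_{R_p}(L)\otimes_{R_p}S$ is a central localization of $\operatorname{End}_{R_p}(L)[t]$, so it has global dimension $\le3$. Moreover $L\otimes_{R_p}S$ is reflexive, and nonzero since $R_p\in\operatorname{add}L$. Lemma 11(a) for $L\otimes_{R_p}S$ gives $\operatorname{ref}S=\operatorname{add}(L\otimes_{R_p}S)$. So $M_q$ is a direct summand of some $(L\otimes_{R_p}S)^m$.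

**Step 4: compress the connection.** This produces the desired operator on $M_q$. The derivation $\theta=\partial_t$ of $S$ is $R_p$-linear, so $\nabla=(1\otimes\partial_t)^{\oplus m}$ is a $\theta$-connection on $(L\otimes_{R_p}S)^m$. Let $i$ and $e$ be the inclusion of $M_q$ and the projection onto it, $ei=\mathrm{id}$. Then $e\nabla i(bm)=e\big(b\nabla im+\theta(b)im\big)=b\,e\nabla i(m)+\theta(b)m$, so $e\nabla i$ is a $\theta$-connection on $M_q$. $\square$

*Proof of Theorem 3.* If $\operatorname{End}_B(M)$ is an NCCR of $B$, it satisfies $(\star)$ by Proposition 12, and Theorem 9 gives all assertions about $\operatorname{End}_R\big((M/(t-a)M)^{**}\big)$.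

Conversely, let $\operatorname{End}_R(M)$ be an NCCR of $R$. The map $R\to B$ is flat, and its fibers are localizations of polynomial rings in one variable over fields, hence regular. So $M\otimes_RB$ is reflexive and nonzero, and $\operatorname{End}_B(M\otimes_RB)=\operatorname{End}_R(M)\otimes_RB$ is MCM over $B$. It is a central localization of $\operatorname{End}_R(M)[t]$, so it has finite global dimension. Thus it is an NCCR of $B$.

The last assertion follows by induction on $r$, adjoining one variable at a time over a normal Gorenstein domain, with $T=\{1\}$, $a=0$ for polynomial variables and $T=\{t^i\}$, $a=1$ for Laurent variables. $\blacksquare$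

Proposition 12 could replace Lemma 10 in the proof of Theorem 2. Lemma 10 is more explicit, and within its range it says more, since it holds for every nonzero reflexive module and not only for those giving an NCCR.

## 11. Faces and pyramids

Say that a lattice polytope $P\subset\mathbb R^n$ has property (N) if $\Bbbk[\operatorname{Cone}(P\times\{1\})^\vee\cap\mathcal M']$ has an NCCR. Theorem 2, with $Q=F$, says that (N) passes from $P$ to all its faces.

**Corollary 13.** For $w\in\mathbb Z^n$ let $\operatorname{Pyr}(P)=\operatorname{conv}(P\times\{0\}\cup\{(w,1)\})$ be a lattice pyramid of lattice height one over $P$. Then $P$ has (N) if and only if $\operatorname{Pyr}(P)$ has (N).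

*Proof.* The cone over $\operatorname{Pyr}(P)\times\{1\}$ in $\mathbb R^{n+2}$ is generated by the vectors $(v,0,1)$ with $v\in P$ and by $(w,1,1)$. The vector $(w,1,1)$ together with a basis of $\mathbb Z^n\times\{0\}\times\mathbb Z$ is a basis of $\mathbb Z^{n+2}$. So the cone is the product of $\operatorname{Cone}(P\times\{1\})$ with a ray spanned by a complementary basis vector, and its toric algebra is $R_P[t]$, where $R_P$ is the toric algebra of $P$. If either ring has an NCCR it is Gorenstein, and then so is the other, because $R_P=R_P[t]/(t)$. Now Theorem 3 applies with $T=\{1\}$ and $a=0$. $\square$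

The triangle of Section 1 is the pyramid over $[0,2]$ with $w=0$. For it, Theorem 3 says that for every NCCR $\operatorname{End}(M)$ of $S_0[z]$, however $z$ is entangled in $M$, reduction modulo $z-1$ (or modulo $z$) yields an NCCR of $S_0$.
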